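
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Well-balanced Bethe trees maximize algebraic connectivity\\ among trees of bounded degree}


\begin{abstract}
Let $B_{d,K}$ be the tree of depth $K$ in which every non-leaf vertex has degree $d\ge 3$ and every leaf is at distance $K$ from the center, and let $n_K$ be its number of vertices. We prove that every tree with maximum degree at most $d$ and at least $n_K$ vertices, other than $B_{d,K}$ itself, has strictly smaller algebraic connectivity than $B_{d,K}$. The case of exactly $n_K$ vertices and maximum degree $d$ is a conjecture of Kolokolnikov. The same method gives an explicit upper bound, with the best possible leading constant $d(d-2)/(d-1)$, for all trees with maximum degree at most $d$ and $n\ge d+1$ vertices.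
\end{abstract}

\section{The problem and the results}

The \emph{algebraic connectivity} $\lambda_2(G)$ of a graph $G$ is the second smallest eigenvalue of its Laplacian $L=D-A$, where $D$ is the diagonal matrix of degrees and $A$ is the adjacency matrix. Since
\[
f^{\top}Lf=\sum_{xy\in E}(f(x)-f(y))^2 ,
\]
the number $\lambda_2(G)$ is the least value of $\sum_{xy\in E}(f(x)-f(y))^2/\sum_x f(x)^2$ over nonzero $f$ with $\sum_x f(x)=0$. It is small when the vertex set can be split into two large parts between which a function can pass slowly from negative to positive values.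

Among trees on $n\ge3$ vertices with no restriction on the degrees, this number can be as large as that of the star, for which $\lambda_2=1$. The question becomes interesting when the degrees are bounded by an integer $d$. Removing a non-leaf vertex disconnects a tree. Heuristically, one would like to have a vertex whose removal leaves pieces of equal size, each as shallow as the degree bound permits. For suitable $n$ one tree does all of this at once. The \emph{well-balanced Bethe tree} $B_{d,K}$ has a center; every vertex at distance less than $K$ from the center has degree $d$; every vertex at distance $K$ is a leaf. Thus the center has $d$ children, every other non-leaf vertex has $d-1$ children, and the number of vertices is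
\[
n_K=1+d+d(d-1)+\dots+d(d-1)^{K-1}=\frac{d(d-1)^K-2}{d-2}.
\]
Kolokolnikov \cite{Kolokolnikov} posed the conjecture that, among trees with $n_K$ vertices and maximum degree $d$, the tree $B_{d,K}$ is the unique maximizer of $\lambda_2$. We prove this in a stronger form, in which only $n\ge n_K$ and maximum degree at most $d$ are needed.

\begin{theorem}\label{thm:main}
Let $d\ge3$ and $K\ge1$. Let $T$ be a tree with maximum degree $\Delta(T)\le d$ and $n\ge n_K$ vertices. Then $\lambda_2(T)\le\lambda_2(B_{d,K})$, with equality if and only if $T\cong B_{d,K}$. In particular, if $T$ has $n_K$ vertices and maximum degree $d$, and $T\not\cong B_{d,K}$, then $\lambda_2(T)<\lambda_2(B_{d,K})$.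
\end{theorem}

The degree bound cannot be dropped: stars have $\lambda_2=1$ for every $n\ge3$, whereas $\lambda_2(B_{d,K})<1$ for $K\ge2$ (see Section~\ref{sec:main}). The bound $n\ge n_K$ is sharp for uniqueness (Remark~\ref{rem:sharp}).

Our second result is an explicit bound for every $n\ge d+1$, in particular for sizes between the numbers $n_K$. Throughout the paper
\[
q=d-1\ge2,\qquad m_j=1+q+\dots+q^{j-1}=\frac{q^j-1}{q-1}\quad(j\ge0),
\]
so that $m_0=0$, $m_1=1$, $m_{j+1}=1+qm_j=m_j+q^j$ and $n_K=1+dm_K$. A complete $q$-ary tree with $j$ levels has $m_j$ vertices.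

\begin{theorem}\label{thm:bound}
Let $d\ge3$, let $T$ be a tree with $\Delta(T)\le d$ and $n\ge d+1$ vertices, and put $M=(n-1)/d$. Then
\[
\lambda_2(T)\le\frac{M}{\sum_{j\ge0,\ m_j<M}q^{-j}(M-m_j)^2}
=\frac{d(d-2)}{(d-1)\,n}+O_d\!\Big(\frac{\log n}{n^2}\Big).
\]
Moreover $\lambda_2(B_{d,K})>\dfrac{d(d-2)}{(d-1)(n_K-1)}$ for every $K\ge1$, so the constant $\frac{d(d-2)}{d-1}$ is optimal; that is,
\[
\limsup_{n\to\infty}\ n\cdot\max\{\lambda_2(T):|T|=n,\ \Delta(T)\le d\}=\frac{d(d-2)}{d-1}.
\]
\end{theorem}

\paragraph{The strategy.} We do not compare two trees. We fix a number $\lambda$, which for Theorem~\ref{thm:main} is $\lambda_2(B_{d,K})$, and show that a tree with enough vertices, unless it is a Bethe tree of exactly the threshold size, has a two-dimensional space of test vectors on which the form $f^\top(L-\lambda I)f$ is negative. The precise statement is Theorem~\ref{thm:threshold}, from which both theorems above follow.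

Cutting $T$ at a vertex gives \emph{branches}, and eliminating the variables of a branch from the leaves upward condenses it into one number, the \emph{load} of its root (Section~\ref{sec:loads}). For a given size, loads are smallest for balanced branches; a convex function $h$ of a real variable makes this precise when the size does not allow perfect balance (Section~\ref{sec:h}). Finally, either some vertex has two branches with large load, which is easy, or the tree is centered at an edge. In that case the sides of the edge have $N$ and $n-N$ vertices, and what is needed is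
\[
\frac1{h(N)}+\frac1{h(n-N)}<1 .
\]
This follows from the convexity of $1/h$, which is the heart of the matter (Section~\ref{sec:convex}). Section~\ref{sec:small} carries out the argument by hand for $d=3$, $n=10$.

\section{Branches and loads}\label{sec:loads}

Fix a tree $T$ with $\Delta(T)\le d$ and at least two vertices, its Laplacian $L$, and a number $\lambda>0$. Put
\[
Q(f)=f^\top(L-\lambda I)f=\sum_{xy\in E}(f(x)-f(y))^2-\lambda\sum_xf(x)^2 .
\]
We use three standard facts. By the Courant--Fischer principle, $\lambda_2(T)<\lambda$ if $Q<0$ on $W\setminus\{0\}$ for some two-dimensional subspace $W$. By Cauchy interlacing, if $\theta_1\le\theta_2\le\cdots$ are the eigenvalues of $L$ with the row and column of one vertex deleted, then $\theta_1\le\lambda_2(T)\le\theta_2$ (the second inequality if $T$ has at least three vertices). By Perron--Frobenius, the smallest eigenvalue of an irreducible symmetric matrix with nonpositive off-diagonal entries is simple and has a positive eigenvector, which we call the Perron vector.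

\paragraph{Branches.} A \emph{branch at $p$} is a component $B$ of $T-p$. It is rooted at the neighbor $c$ of $p$ that it contains, and $p$ is called the parent of $c$. For $x\in B$ let $B_x$ be the set of vertices at or below $x$; it is a branch at the parent $p(x)$ of $x$. We call the $B_x$ the sub-branches of $B$, and those with $x$ a child of $c$ its child sub-branches. Every $x\in B$ has at most $q$ children, because one of its at most $d$ neighbors is its parent.

Let $L_B$ be the principal submatrix of $L$ on $B$ and $\mu(B)$ its smallest eigenvalue. If $f$ is supported on $B$, then $f^\top L_Bf$ is the sum of $(f(x)-f(y))^2$ over the edges inside $B$ and the edge $cp$, with $f(p)=0$; hence $L_B$ is positive definite and $\mu(B)>0$. We call $B$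
\[
\textbf{light},\quad\textbf{critical},\quad\textbf{super}\qquad\text{if}\qquad \mu(B)>\lambda,\quad \mu(B)=\lambda,\quad\mu(B)<\lambda,
\]
respectively, and \textbf{heavy} if it is not light. If $B_x\ne B$, then
\begin{equation}\label{eq:mono}
\mu(B)<\mu(B_x).
\end{equation}
Indeed, the Perron vector of $B_x$, extended by $0$, shows $\mu(B)\le\mu(B_x)$. Equality would make this vector an eigenvector of $L_B$ for the simple eigenvalue $\mu(B)$, hence a multiple of the positive Perron vector of $L_B$, which is impossible since it has zero entries.

\paragraph{Loads.} How can one decide from the shape of $B$ whether it is light? The form $f^\top(L_B-\lambda I)f$ can be diagonalized by eliminating variables from the leaves upward. The basic step is an identity, valid for $s<1$: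
\begin{equation}\label{eq:square}
(X-Y)^2-sX^2=(1-s)\Big(X-\frac{Y}{1-s}\Big)^2-\varphi(s)Y^2,\qquad \varphi(s)=\frac{s}{1-s}.
\end{equation}
(The coefficient of $Y^2$ on the right is $\frac1{1-s}-\frac s{1-s}=1$.) Here $X$ is the value at a vertex and $Y$ the value at its parent; minimizing over $X$ leaves the deficit $\varphi(s)Y^2$, which is passed on to the parent. This suggests defining the \emph{load} of $x\in B$ recursively by
\begin{equation}\label{eq:load}
s(x)=\lambda+\sum_{y\text{ child of }x}\varphi(s(y)),
\end{equation}
as long as all loads used on the right are defined and less than $1$. A leaf has load $\lambda$. Note that $\varphi(0)=0$ and $\varphi'(s)=(1-s)^{-2}$, so $\varphi$ is strictly increasing and strictly convex on $s<1$. Below, the statement $s(x)<1$ includes that $s(x)$ is defined.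

For a branch $B$ at $p$ with root $c$ let
\[
E_B(f)=(f(c)-f(p))^2+\sum_{xy\in E(B)}(f(x)-f(y))^2-\lambda\sum_{x\in B}f(x)^2 .
\]

\begin{lemma}\label{lem:elim}
If $s(x)<1$ for all $x\in B\setminus\{c\}$, then
\begin{equation}\label{eq:elim}
E_B(f)=(f(c)-f(p))^2-s(c)f(c)^2+\sum_{x\in B\setminus\{c\}}(1-s(x))\Big(f(x)-\frac{f(p(x))}{1-s(x)}\Big)^2 .
\end{equation}
If moreover $s(c)<1$, then
\begin{equation}\label{eq:elim2}
E_B(f)=-\varphi(s(c))f(p)^2+\sum_{x\in B}(1-s(x))\Big(f(x)-\frac{f(p(x))}{1-s(x)}\Big)^2 .
\end{equation}
\end{lemma}

\begin{proof}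
Formula \eqref{eq:elim2} follows from \eqref{eq:elim} by \eqref{eq:square} with $X=f(c)$, $Y=f(p)$, $s=s(c)$. We prove \eqref{eq:elim} by induction on $|B|$. We have
\[
E_B(f)=(f(c)-f(p))^2-\lambda f(c)^2+\sum_{y\text{ child of }c}E_{B_y}(f).
\]
Apply \eqref{eq:elim2} to each $B_y$. The terms $-\varphi(s(y))f(c)^2$ combine with $-\lambda f(c)^2$ to give $-s(c)f(c)^2$.
\end{proof}

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] If $s(x)<1$ for all $x\in B\setminus\{c\}$, then $B$ is light, critical or super according as $s(c)<1$, $s(c)=1$ or $s(c)>1$.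
\item[(b)] Otherwise $B$ is super.
\end{enumerate}
Consequently every proper sub-branch of a light or critical branch is light, and the root of a branch has a well-defined load if all its child sub-branches are light.
\end{lemma}

\begin{proof}
(a) Put $f(p)=0$ in \eqref{eq:elim}. Then $E_B(f)=f^\top(L_B-\lambda I)f$ equals
\[
(1-s(c))f(c)^2+\sum_{x\in B\setminus\{c\}}(1-s(x))\Big(f(x)-\frac{f(p(x))}{1-s(x)}\Big)^2 .
\]
The quantities being squared are linear coordinates on $\mathbb R^B$, since the change of variables is triangular, and all coefficients but the first are positive. So the form is positive definite if $s(c)<1$, positive semidefinite but not definite if $s(c)=1$, and takes a negative value if $s(c)>1$.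

(b) If not all loads below $c$ are defined and less than $1$, there is a lowest vertex $x\ne c$ with $s(x)\ge1$; all its proper descendants have loads less than $1$. By (a), $B_x$ is heavy, and \eqref{eq:mono} gives $\mu(B)<\mu(B_x)\le\lambda$.

The first consequence is immediate from \eqref{eq:mono}. For the second, apply (a) and (b) to each child sub-branch: since it is light, all loads in it are defined and less than $1$.
\end{proof}

\paragraph{Two ways to make $\lambda_2$ small.} The first is that two heavy branches meet at a vertex.

\begin{lemma}\label{lem:vertex}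
Suppose that the vertex $v$ has at least two heavy branches.
\begin{enumerate}
\item[(a)] If at least one branch at $v$ is super, then $\lambda_2(T)<\lambda$.
\item[(b)] If no branch at $v$ is super, then $\lambda_2(T)=\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Deleting row and column $v$ from $L$ leaves a block diagonal matrix with one block $L_B$ for each branch $B$ at $v$. Let $\theta_1\le\theta_2\le\cdots$ be its eigenvalues. In case (b) the smallest eigenvalues of the blocks are at least $\lambda$, and at least two of them equal $\lambda$. So $\theta_1=\theta_2=\lambda$, and interlacing gives $\lambda_2(T)=\lambda$. If there are two super branches, then $\theta_2<\lambda$ and interlacing gives $\lambda_2(T)<\lambda$.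

There remains the case of exactly one super branch. Call it $B_1$, with root $c_1$; there is also a critical branch $B_2$, with root $c_2$. Here interlacing gives only $\lambda_2(T)\le\lambda$, and strictness comes from perturbing at $v$. Let $f_1,f_2$ be the Perron vectors of $L_{B_1}$, $L_{B_2}$, extended by $0$, and let $e_v$ be the unit vector at $v$. Then $Q(f_1)<0$ and
\[
(L-\lambda I)f_2=-f_2(c_2)\,e_v,\qquad f_2(c_2)>0,
\]
so $Q(f_2)=0$ and $f_1^\top(L-\lambda I)f_2=0$. Put $g=e_v+\kappa f_1$ with $\kappa=f_1(c_1)/Q(f_1)$. Since $f_1^\top(L-\lambda I)e_v=-f_1(c_1)$, we have $f_1^\top(L-\lambda I)g=-f_1(c_1)+\kappa Q(f_1)=0$. Also $g(v)=1$. For small $\varepsilon>0$,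
\[
Q(f_2+\varepsilon g)=-2\varepsilon f_2(c_2)+\varepsilon^2Q(g)<0 .
\]
The vectors $f_1$ and $f_2+\varepsilon g$ are linearly independent and orthogonal with respect to $Q$, and $Q$ is negative on both. So $Q$ is negative definite on their span, and $\lambda_2(T)<\lambda$.
\end{proof}

The second way involves an edge with heavy sides.

\begin{lemma}\label{lem:edge}
Suppose that every vertex of $T$ has exactly one heavy branch. Then there is an edge $vw$ with the following property. Let $V\ni v$ and $W\ni w$ be the components of $T-vw$. All branches at $v$ other than $W$, and all branches at $w$ other than $V$, are light.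

Let $s_v$ be the load of $v$ as root of the branch $V$ at $w$, and $s_w$ the load of $w$ as root of the branch $W$ at $v$. If $s_v>1$, $s_w>1$ and $\frac1{s_v}+\frac1{s_w}<1$, then $\lambda_2(T)<\lambda$.
\end{lemma}

\begin{proof}
For each vertex $x$ let $\tau(x)$ be the neighbor of $x$ in its heavy branch. There are more vertices than edges, so there are two distinct vertices $v,w$ for which the edges $v\tau(v)$ and $w\tau(w)$ coincide; thus $\tau(v)=w$ and $\tau(w)=v$. The heavy branch at $v$ is then $W$ and the heavy branch at $w$ is $V$.

The child sub-branches of $V$ and of $W$ are light, so $s_v$ and $s_w$ are defined by Lemma~\ref{lem:types}. For real $\alpha,\beta$ let $f(v)=\alpha$, $f(w)=\beta$, and extend $f$ downward into the light branches by $f(x)=f(p(x))/(1-s(x))$. The form $Q(f)$ is $E_V(f)+E_W(f)$ with the edge $vw$ counted once. By \eqref{eq:elim}, in which all squares in the sum vanish,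
\[
Q(f)=(\alpha-\beta)^2-s_v\alpha^2-s_w\beta^2=-\big[(s_v-1)\alpha^2+2\alpha\beta+(s_w-1)\beta^2\big].
\]
The bracket is positive definite if and only if $s_v>1$, $s_w>1$ and $(s_v-1)(s_w-1)>1$. The last inequality says $s_vs_w>s_v+s_w$, that is, $\frac1{s_v}+\frac1{s_w}<1$. In this case $Q$ is negative definite on the two-dimensional space of these $f$, and $\lambda_2(T)<\lambda$.
\end{proof}

\section{The smallest instructive case: $d=3$, $n=10$}\label{sec:small}

For $K=1$ the tree $B_{d,1}$ is a star and $\lambda_2=1$. With $\lambda=1$ already a single leaf is a critical branch, so every branch is heavy, every vertex of degree at least $2$ has two heavy branches, and the edge configuration plays no role. The first case showing the whole argument is $d=3$, $K=2$, $n_2=10$. Here $q=2$, and each branch of $B_{3,2}$ at the center is a \emph{cherry}: a root with two leaf children. Let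
\[
\lambda=2-\sqrt3 ,\qquad\text{so that}\qquad \varphi(\lambda)=\frac{2-\sqrt3}{\sqrt3-1}=\frac{\sqrt3-1}2 .
\]
We classify the branches whose vertices have at most two children.
\begin{itemize}
\item One vertex: load $\lambda<1$; light.
\item Two vertices: load $\lambda+\varphi(\lambda)=\frac{3-\sqrt3}2<1$; light. Also $\varphi\big(\frac{3-\sqrt3}2\big)=\frac{3-\sqrt3}{\sqrt3-1}=\sqrt3$.
\item Three vertices: the cherry has root load $\lambda+2\varphi(\lambda)=1$ and is critical. The path rooted at its end has root load $\lambda+\sqrt3=2$ and is super.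
\item Four or more vertices: the branch is super. Let $B$ be a smallest counterexample. It is light or critical, so all its proper sub-branches are light by Lemma~\ref{lem:types}. They have at most two vertices, because branches with three vertices are heavy and, by minimality, so are smaller branches with four or more. The root then has two child sub-branches of sizes $1,2$ or $2,2$, and its load is at least $\lambda+\varphi(\lambda)+\sqrt3>1$, so $B$ is super, a contradiction.
\end{itemize}
By Lemma~\ref{lem:vertex}(b) at the center, $\lambda_2(B_{3,2})=\lambda$.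

Now let $T$ be any tree with $10$ vertices and $\Delta(T)\le3$. First suppose that some vertex $v$ has two heavy branches. If one branch at $v$ is super, then $\lambda_2(T)<\lambda$. If none is, all branches at $v$ have at most three vertices; there are at most three of them and they contain $9$ vertices, so all have three vertices. Not being super, all are cherries, and $T\cong B_{3,2}$.

Next suppose that no vertex has two heavy branches. A vertex with only light branches would give $9\le3\cdot2$, so every vertex has exactly one heavy branch and Lemma~\ref{lem:edge} supplies an edge $vw$. Each of $V$ and $W$ has at most $1+2\cdot2=5$ vertices, so each has exactly $5$: there is one possible tree, in which $v$ and $w$ each carry two pendant paths with two vertices. Its loads are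
\[
s_v=s_w=\lambda+2\sqrt3=2+\sqrt3,\qquad \frac1{s_v}+\frac1{s_w}=2(2-\sqrt3)<1,
\]
so $\lambda_2(T)<\lambda$. This proves Theorem~\ref{thm:main} for $d=3$ and $n=n_2$.

In general there are two things to replace. The list of light branches must give way to an inequality: a branch with many vertices has a large load. And instead of one pair $(5,5)$ of sides there are many pairs $(N,n-N)$, for all of which the reciprocals of the loads must have sum less than $1$. There is little room here. In $B_{d,K}$ itself, an edge at the center has sides with $m_K$ and $1+qm_K$ vertices. The smaller side has load $1$. The larger side has children of load $1$, at which $\varphi$ has its pole, so its load should be read as $\infty$, and $\frac11+\frac1\infty=1$. The general proof shows that every split that can occur in the edge case does better than this borderline one.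

\section{The load of a branch of given size}\label{sec:h}

From now on $\lambda\in(0,1]$.

\paragraph{The comparison function.} How small can the root load of a branch with $N$ vertices be? The root passes $N-1$ vertices on to at most $q$ children. If loads depend convexly on size, an even distribution is best, each child receiving
\[
\sigma(N)=\frac{N-1}q
\]
vertices. This number is rarely an integer, so we define the comparison function for real $N$:
\begin{equation}\label{eq:h}
h(N)=\lambda N\quad(0\le N\le1),\qquad h(N)=\lambda+q\,\varphi\big(h(\sigma(N))\big)\quad(N\ge1),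
\end{equation}
the second rule being applied as long as $h(\sigma(N))$ is defined and less than $1$. At $N=1$ both rules give $\lambda$. The value $h(0)=0$ lets an absent child count as a branch of size $0$. On $[0,1]$ the linear choice makes $h$ continuously differentiable at $1$, as we shall see. The iterates of $\sigma$ are
\begin{equation}\label{eq:iter}
\sigma^j(N)=\frac{N-m_j}{q^j},\qquad \sigma(m_{j+1})=m_j ,
\end{equation}
so \eqref{eq:h} determines $h$ successively on the intervals $[m_j,m_{j+1}]$. As long as they are defined, the numbers $s_j=h(m_j)$ satisfy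
\begin{equation}\label{eq:sj}
s_0=0,\qquad s_{j+1}=\lambda+q\varphi(s_j),
\end{equation}
which is exactly the recursion for the root load of the complete $q$-ary tree with $j$ levels.

\begin{lemma}\label{lem:h}
There are an index $k\ge0$ and a real number $M=M(\lambda)\ge1$ with $m_k<M\le m_{k+1}$ such that, with $P=1+qM\in(m_{k+1},m_{k+2}]$, the function $h$ is defined on $[0,P)$ and the following hold.
\begin{enumerate}
\item[(a)] $h$ is $C^1$ on $[0,P)$ and $h'$ is positive and nondecreasing there.
\item[(b)] $h(M)=1$, and $h(N)\to\infty$ as $N\to P^-$. In particular $h<1$ on $[0,M)$, and $s_k<1$.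
\item[(c)] $\varphi\circ h$ is strictly increasing and strictly convex on $[0,M)$.
\end{enumerate}
\end{lemma}

\begin{proof}
On $[0,1]$ we have $h'=\lambda$. Suppose that $h$ is defined on $[0,m_j]$, where $j\ge1$, that it is $C^1$ there with $h'$ positive and nondecreasing, and that $h(m_j)<1$. For $N\in[1,m_{j+1}]$ we have $\sigma(N)\in[0,m_j]$, so \eqref{eq:h} defines $h(N)$, and
\begin{equation}\label{eq:hprime}
h'(N)=\varphi'\big(h(\sigma(N))\big)\,h'(\sigma(N)).
\end{equation}
The right side is a product of two positive, continuous, nondecreasing functions of $N$, and at $N=1$ it equals $\varphi'(0)\lambda=\lambda$, the derivative from the left. So $h$ is $C^1$ on $[0,m_{j+1}]$ with $h'$ positive and nondecreasing. Since $h'\ge\lambda$, we have $h(N)\ge\lambda N$, and the process cannot go on forever: there is a first index $k+1\ge1$ with $h(m_{k+1})\ge1$. As $h$ is continuous and strictly increasing and $h(m_k)<1$, there is a unique $M\in(m_k,m_{k+1}]$ with $h(M)=1$, and $M\ge1$ because $h(1)=\lambda\le1$.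

For $N\in[1,P)$ we have $\sigma(N)\in[0,M)$, so $h(\sigma(N))<1$, the rule \eqref{eq:h} defines $h(N)$, and \eqref{eq:hprime} gives (a) on $[0,P)$. As $N\to P^-$, $\sigma(N)\to M$ and $\varphi(h(\sigma(N)))\to\infty$. Finally, $(\varphi\circ h)'=\varphi'(h)h'$ is positive and strictly increasing on $[0,M)$, since $\varphi'$ and $h$ are strictly increasing and $h'$ is positive and nondecreasing.
\end{proof}

\begin{lemma}\label{lem:size}
Let $B$ be a branch with root $c$ and $N$ vertices, all of whose child sub-branches are light. Then $N<P$ and $s(c)\ge h(N)$. Moreover: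
\begin{enumerate}
\item[(a)] if $B$ is light, then $N<M$; if $B$ is critical, then $N\le M$;
\item[(b)] if $s(c)=h(N)$, then $B$ is a complete $q$-ary tree, so $N=m_j$ for some $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $N$. Let the children of $c$ be $c_1,\dots,c_r$ with sub-branches of sizes $N_1,\dots,N_r$; here $0\le r\le q$ because $\Delta(T)\le d$. The sub-branches are light, and so are their own sub-branches (Lemma~\ref{lem:types}). By induction $N_i<M$ and $s(c_i)\ge h(N_i)$. Hence $N-1=\sum N_i<qM$, that is, $N<P$. Put $N_i=0$ for $r<i\le q$, so that $\varphi(h(N_i))=0$ for these $i$. Since $\varphi$ is increasing and $\varphi\circ h$ is convex on $[0,M)$, Jensen's inequality gives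
\begin{equation}\label{eq:jensen}
s(c)=\lambda+\sum_{i\le r}\varphi(s(c_i))\ge\lambda+\sum_{i=1}^q\varphi(h(N_i))\ge\lambda+q\,\varphi\Big(h\Big(\frac{N-1}q\Big)\Big)=h(N).
\end{equation}

(a) If $B$ is light, then $h(N)\le s(c)<1=h(M)$ by Lemma~\ref{lem:types}, so $N<M$. If $B$ is critical, then $h(N)\le s(c)=1$, so $N\le M$.

(b) If $s(c)=h(N)$, both inequalities in \eqref{eq:jensen} are equalities. By strict convexity all $q$ numbers $N_i$ are equal. If they are $0$, then $N=1$. Otherwise $r=q$, and $s(c_i)=h(N_i)$ for all $i$ since $\varphi$ is strictly increasing. By induction all child sub-branches are complete $q$-ary trees, and since their sizes agree so do their depths. Hence $B$ is a complete $q$-ary tree.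
\end{proof}

\section{Convexity of the reciprocal}\label{sec:convex}

For an edge with sides of sizes $N$ and $n-N$, Lemmas~\ref{lem:edge} and~\ref{lem:size} reduce everything to the function $u=1/h$. The borderline split is $(M,P)$, where $u(M)=1$ and $u(N)\to0$ as $N\to P^-$. For splits strictly between we want $u(N)+u(M+P-N)<1$, and this is what strict convexity gives. It is not automatic: $h$ is convex, and the reciprocal of a convex function need not be convex.

On each interval $[m_j,m_{j+1}]$, however, $h$ arises by applying $j$ times the fractional linear map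
\begin{equation}\label{eq:moebius}
g\mapsto\lambda+q\,\varphi(g)=\frac{\lambda+(q-\lambda)g}{1-g}
\end{equation}
to the linear function $\lambda\sigma^j(N)$. So $u$ is a fractional linear function of $N$ on that interval, and a decreasing one of this kind is convex exactly when it is affine or its pole lies to the left of the interval. The proof shows that the pole does lie to the left.

\begin{lemma}\label{lem:u}
The function $u=1/h$ is strictly decreasing and strictly convex on $(0,P)$. With $u(P)=0$ it is continuous and strictly convex on $[M,P]$, and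
\[
u(N)+u(M+P-N)<1\qquad\text{for } M<N<P .
\]
\end{lemma}

\begin{proof}
Since $h$ is positive and strictly increasing on $(0,P)$ and tends to $\infty$ at $P$, only strict convexity on $(0,P)$ has to be proved; the last inequality then follows from $u(M)+u(P)=1$, because $N$ and $M+P-N$ are interior points of $[M,P]$ with the same sum as the endpoints. Define
\[
(a_0,b_0)=(1,0),\qquad a_{i+1}=(q-\lambda)a_i-b_i,\qquad b_{i+1}=b_i+\lambda a_i .
\]

\emph{Step 1: a formula for $u'$.} Let $0\le j\le k+1$ and $N\in[m_j,m_{j+1}]\cap(0,P)$, and write $N_i=\sigma^i(N)$. By \eqref{eq:iter}, $N_i\ge(m_j-m_i)/q^i=m_{j-i}\ge1$ for $i<j$, and $N_j\in[0,1]$. Also $N_i<P$ implies $N_{i+1}=\sigma(N_i)<M<P$, so $g=h(N_{i+1})<1$ for $i<j$. By \eqref{eq:moebius} and \eqref{eq:hprime},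
\[
h(N_i)=\frac{\lambda+(q-\lambda)g}{1-g},\qquad h'(N_i)=\frac{h'(N_{i+1})}{(1-g)^2},
\]
and therefore
\[
b_i+a_ih(N_i)=\frac{b_i+\lambda a_i+\big((q-\lambda)a_i-b_i\big)g}{1-g}=\frac{b_{i+1}+a_{i+1}h(N_{i+1})}{1-g}.
\]
Since $b_0+a_0h(N_0)=h(N)>0$, all the numbers $b_i+a_ih(N_i)$, $0\le i\le j$, are positive, and
\[
\frac{h'(N_i)}{(b_i+a_ih(N_i))^2}=\frac{h'(N_{i+1})}{(b_{i+1}+a_{i+1}h(N_{i+1}))^2}\qquad(i<j).
\]
The left side for $i=0$ is $h'(N)/h(N)^2$. At $i=j$ we have $h(N_j)=\lambda N_j$ and $h'(N_j)=\lambda$. Hence
\begin{equation}\label{eq:uprime}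
u'(N)=-\frac{h'(N)}{h(N)^2}=-\frac{\lambda}{(b_j+a_j\lambda N_j)^2},\qquad b_j+a_j\lambda N_j>0,\quad N_j=\frac{N-m_j}{q^j}.
\end{equation}

\emph{Step 2: $a_j>0$ for $0\le j\le k+1$.} By Lemma~\ref{lem:h}, $s_j<1$ for $j\le k$. Since $q\varphi(s)\ge s$ for $0\le s<1$, \eqref{eq:sj} gives $s_{j+1}\ge s_j+\lambda$ for $j<k$. So $k\lambda\le s_k<1$. We show by induction that $a_j>0$ and $0\le\rho_j\le j\lambda$ for $j\le k$, where $\rho_j=b_j/a_j$. This holds for $j=0$. If it holds for some $j<k$, then $\lambda+\rho_j\le(j+1)\lambda\le k\lambda<1$, hence $q-\lambda-\rho_j>1$ and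
\[
a_{j+1}=a_j(q-\lambda-\rho_j)>0,\qquad 0\le\rho_{j+1}=\frac{\rho_j+\lambda}{q-\lambda-\rho_j}\le\rho_j+\lambda\le(j+1)\lambda .
\]
Finally $\lambda+\rho_k\le\lambda+k\lambda<1+1\le q$, so $a_{k+1}=a_k(q-\lambda-\rho_k)>0$. (In this step $q\ge2$, that is $d\ge3$, is used.)

\emph{Conclusion.} Since $P\le m_{k+2}$, the intervals $[m_j,m_{j+1}]$ with $j\le k+1$ cover $(0,P)$. On each of them the denominator in \eqref{eq:uprime} is the square of a positive, strictly increasing function of $N$, so $u'$ is strictly increasing. As $u'$ is continuous, it is strictly increasing on $(0,P)$.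
\end{proof}

\section{The threshold theorem}

Theorems~\ref{thm:main} and~\ref{thm:bound} are both consequences of the following statement.

\begin{theorem}\label{thm:threshold}
Let $d\ge3$ and $\lambda\in(0,1]$, and let $M(\lambda)$ be the number from Lemma~\ref{lem:h}, the solution of $h(M)=1$. If $T$ is a tree with $\Delta(T)\le d$ and $n\ge1+dM(\lambda)$ vertices, then $\lambda_2(T)\le\lambda$. Equality forces $T\cong B_{d,j}$ for some $j$ with $m_j=M(\lambda)$.
\end{theorem}

\begin{proof}
Write $M=M(\lambda)$ and $P=1+qM$. Note that $n-1\ge dM\ge d$ and $n\ge1+dM=M+P$.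

\emph{Case A: some vertex $v$ has at least two heavy branches.} If a branch at $v$ is super, then $\lambda_2(T)<\lambda$ by Lemma~\ref{lem:vertex}(a). Otherwise every branch at $v$ is light or critical, and $\lambda_2(T)=\lambda$ by Lemma~\ref{lem:vertex}(b). By Lemma~\ref{lem:types} the child sub-branches of each branch at $v$ are light, so by Lemma~\ref{lem:size}(a) every branch at $v$ has at most $M$ vertices, and fewer if it is light. There are at most $d$ branches and their sizes sum to $n-1\ge dM$. So there are exactly $d$ branches, and all are critical with exactly $M$ vertices. The root of each has load $1=h(M)$, and by Lemma~\ref{lem:size}(b) each is a complete $q$-ary tree with $M=m_j$ vertices. Thus $T\cong B_{d,j}$.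

\emph{Case B: no vertex has two heavy branches.} If all branches at some vertex were light, Lemma~\ref{lem:size}(a) would give $n-1<dM$, a contradiction. So every vertex has exactly one heavy branch, and Lemma~\ref{lem:edge} provides an edge $vw$ with sides $V\ni v$ and $W\ni w$. Let $|V|=N$, so $|W|=n-N$. The child sub-branches of $V$ and $W$ are light, so Lemma~\ref{lem:size} gives
\[
N<P,\qquad n-N<P,\qquad s_v\ge h(N),\qquad s_w\ge h(n-N).
\]
Since $n\ge M+P$, it follows that $N>n-P\ge M$ and likewise $n-N>M$. Hence $s_v\ge h(N)>h(M)=1$ and likewise $s_w>1$. Moreover $n-N\ge M+P-N\in(M,P)$. As $u=1/h$ is decreasing, Lemma~\ref{lem:u} gives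
\[
\frac1{s_v}+\frac1{s_w}\le u(N)+u(n-N)\le u(N)+u(M+P-N)<1 .
\]
By Lemma~\ref{lem:edge}, $\lambda_2(T)<\lambda$.

So $\lambda_2(T)\le\lambda$ in all cases, and equality occurs only at the end of Case A.
\end{proof}

The lower bound on $n$ enters three times: it excludes vertices with only light branches, it forces equality of all sizes in Case A, and it makes $n\ge M+P$ in Case B.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $v$ be the center of $B_{d,K}$. Each of its $d$ branches is a copy of the same branch $B$, a complete $q$-ary tree with $m_K$ vertices. Put $\lambda=\mu(B)>0$. For this $\lambda$ all branches at $v$ are critical, so $\lambda_2(B_{d,K})=\lambda$ by Lemma~\ref{lem:vertex}(b).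

We first check that $\lambda\le1$, so that Section~\ref{sec:h} applies. Put $s_0=0$ and, for $1\le j\le K$, let $s_j$ be the load of the root of a sub-branch of $B$ with $j$ levels. By Lemma~\ref{lem:types} these loads are defined, $s_j<1$ for $j<K$ and $s_K=1$; by \eqref{eq:load} they satisfy $s_{j+1}=\lambda+q\varphi(s_j)$ for $0\le j<K$. Since $s_{j+1}\ge\lambda+s_j$, the $s_j$ increase strictly, so $\lambda=s_1\le s_K=1$, with $\lambda<1$ if $K\ge2$. Thus $h=h_\lambda$ is defined as in Section~\ref{sec:h}. By \eqref{eq:sj} the values $h(m_j)$ obey the same recursion, so $h(m_j)=s_j$ for $j\le K$. In particular $h(m_K)=1$, that is, $M(\lambda)=m_K$ and $1+dM(\lambda)=n_K$.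

Theorem~\ref{thm:threshold} now says that $\lambda_2(T)\le\lambda_2(B_{d,K})$ whenever $\Delta(T)\le d$ and $n\ge n_K$, and that equality forces $T\cong B_{d,j}$ with $m_j=m_K$, i.e.\ $j=K$. \qed

\begin{remark}\label{rem:sharp}
The condition $n\ge n_K$ is sharp for uniqueness. Delete one leaf from $B_{d,K}$ and keep $\lambda=\lambda_2(B_{d,K})$. The center still has $d-1\ge2$ complete branches, which are critical. In the pruned branch, if it is nonempty, the loads at the ancestors of the deleted leaf have strictly decreased, and the other loads are unchanged; so all loads are now less than $1$ and this branch is light. By Lemma~\ref{lem:vertex}(b) this tree on $n_K-1$ vertices has $\lambda_2=\lambda_2(B_{d,K})$ as well.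
\end{remark}

\section{Proof of Theorem~\ref{thm:bound}}

To turn Theorem~\ref{thm:threshold} into an explicit bound we need an explicit lower bound for $h$, for then $h(M_0)\ge1$ yields $M(\lambda)\le M_0$. For fixed $N$ and small $\lambda$, formal expansion of $h(N)=\lambda+q\big(h(\sigma(N))+h(\sigma(N))^2+\cdots\big)$ gives $h(N)=\lambda N+\lambda^2C(N)+\cdots$ with $C(N)=q\big(C(\sigma(N))+\sigma(N)^2\big)$ for $N\ge1$ and $C=0$ on $[0,1]$. This suggests as a lower bound the fractional linear function $\lambda N/(1-\lambda\kappa(N))$ of $\lambda$ with the same first two terms, that is, with $\kappa(N)=C(N)/N$.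

\paragraph{The lower bound for $h$.} For $N\ge0$ put
\[
S(N)=\sum_{j\ge0,\ m_j<N}q^{-j}(N-m_j)^2 .
\]
Then $S(N)=N^2$ on $[0,1]$. For $N>1$, since $\sigma(N)-m_j=(N-m_{j+1})/q$,
\[
q\,S(\sigma(N))=\sum_{j\ge0,\ m_{j+1}<N}q^{-(j+1)}(N-m_{j+1})^2,\qquad\text{so}\qquad S(N)=N^2+q\,S(\sigma(N)).
\]
(Thus $S=N^2+C$.) Put $\kappa(0)=0$ and $\kappa(N)=S(N)/N-N$ for $N>0$. Then $\kappa=0$ on $[0,1]$, and since $q\sigma(N)=N-1$,
\begin{equation}\label{eq:kappa}
\kappa(N)=\frac{q\,S(\sigma(N))}{N}=\frac{N-1}{N}\big(\sigma(N)+\kappa(\sigma(N))\big)\qquad(N>1).
\end{equation}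

\begin{lemma}\label{lem:lower}
For $\lambda\in(0,1]$ and $0\le N<P$ we have
\[
\lambda\kappa(N)<1\qquad\text{and}\qquad h(N)\ge\frac{\lambda N}{1-\lambda\kappa(N)} .
\]
\end{lemma}

\begin{proof}
On $[0,1]$ we have $\kappa=0$, and the second relation is an equality. We proceed by induction over the intervals $[m_j,m_{j+1}]$. Let $1<N<P$ and write $\sigma=\sigma(N)\in(0,M)$, for which the claim is known. Since $h(\sigma)<1$, we have $\frac{\lambda\sigma}{1-\lambda\kappa(\sigma)}<1$, that is, $z:=\lambda(\sigma+\kappa(\sigma))<1$. By \eqref{eq:kappa}, $\lambda\kappa(N)=\frac{N-1}Nz<1$. As $\varphi$ is increasing,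
\[
\varphi(h(\sigma))\ge\varphi\Big(\frac{\lambda\sigma}{1-\lambda\kappa(\sigma)}\Big)=\frac{\lambda\sigma}{1-z}.
\]
Using $q\sigma=N-1$ and then the convexity of $t\mapsto\frac1{1-t}$ on $t<1$ at the points $0$ and $z$ with weights $\frac1N$ and $\frac{N-1}N$,
\[
h(N)\ge\lambda\Big(1+\frac{N-1}{1-z}\Big)\ge\frac{\lambda N}{1-\frac{N-1}Nz}=\frac{\lambda N}{1-\lambda\kappa(N)}.\qedhere
\]
\end{proof}

\paragraph{The upper bound for $\lambda_2$.} Let $\Delta(T)\le d$, $n\ge d+1$, $M_0=(n-1)/d\ge1$ and
\[
\Lambda=\frac{M_0}{S(M_0)}=\frac1{M_0+\kappa(M_0)} .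
\]
Since $S(M_0)\ge M_0^2\ge M_0$, we have $\Lambda\in(0,1]$. Apply the preceding sections with $\lambda=\Lambda$. If $M(\Lambda)>M_0$, then $h(M_0)<1$, whereas Lemma~\ref{lem:lower} gives
\[
h(M_0)\ge\frac{\Lambda M_0}{1-\Lambda\kappa(M_0)}=1,
\]
because $\Lambda(M_0+\kappa(M_0))=1$. So $M(\Lambda)\le M_0$, that is, $n\ge1+dM(\Lambda)$, and Theorem~\ref{thm:threshold} gives $\lambda_2(T)\le\Lambda$. This is the bound of Theorem~\ref{thm:bound}.

\paragraph{Asymptotics.} We may assume $M_0\ge2$. Choose $r$ with $m_r<M_0\le m_{r+1}$. Then $q^{r+1}=1+(q-1)m_{r+1}>M_0$, and $r+1=O(\log M_0)$ because $r\ge1$ and $q^{r-1}\le m_r<M_0$. Since $q^{-j}m_j\le\frac1{q-1}$,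
\begin{align*}
S(M_0)&\ge\sum_{j\le r}q^{-j}(M_0^2-2M_0m_j)\ge\frac q{q-1}\big(1-q^{-r-1}\big)M_0^2-\frac{2(r+1)}{q-1}M_0\\
&=\frac q{q-1}M_0^2-O_d(M_0\log M_0).
\end{align*}
On the other hand $S(M_0)\le M_0^2\sum_{j\ge0}q^{-j}=\frac q{q-1}M_0^2$. Therefore
\[
\Lambda=\frac{q-1}{qM_0}\Big(1+O_d\Big(\frac{\log M_0}{M_0}\Big)\Big)=\frac{d(d-2)}{(d-1)(n-1)}+O_d\Big(\frac{\log n}{n^2}\Big)=\frac{d(d-2)}{(d-1)n}+O_d\Big(\frac{\log n}{n^2}\Big).
\]

\paragraph{The lower bound for $B_{d,K}$.} Let $B$ be a branch of $B_{d,K}$ at its center $v$. We bound $\mu(B)$ from below with the solution $t$ of $L_Bt=\mathbf 1$. For $x\in B$ let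
\[
t(x)=\sum_y|B_y|,
\]
the sum being over the vertices $y\ne v$ on the path from $v$ to $x$, and put $t(v)=0$. Then $t(x)-t(p(x))=|B_x|$, so
\[
(L_Bt)(x)=|B_x|-\sum_{y\text{ child of }x}|B_y|=1\qquad(x\in B).
\]
Moreover $0<t\le F$ on $B$, where $F=\sum_{j=1}^Km_j=\frac1{q-1}\sum_{j=1}^K(q^j-1)=\frac{qm_K-K}{q-1}$ is the value of $t$ at the leaves. So $L_Bt\ge F^{-1}t$ entrywise. Pairing with the positive Perron vector $w$ of $L_B$ gives $\mu(B)\,w^\top t=w^\top L_Bt\ge F^{-1}w^\top t$, hence $\mu(B)\ge1/F$. Since $\lambda_2(B_{d,K})=\mu(B)$ by Section~\ref{sec:main},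
\[
\lambda_2(B_{d,K})\ge\frac{q-1}{qm_K-K}>\frac{q-1}{qm_K}=\frac{d(d-2)}{(d-1)(n_K-1)} .
\]

\paragraph{Optimality of the constant.} The asymptotic form of the upper bound shows that the $\limsup$ in Theorem~\ref{thm:bound} is at most $\frac{d(d-2)}{d-1}$. The lower bound along $n=n_K$ shows that it is at least this. \qed

\begin{remark}
For $n=n_K$ the bound of Theorem~\ref{thm:bound} has a simple meaning. With $t=L_B^{-1}\mathbf 1$ as above,
\[
\mathbf 1^\top L_B^{-1}\mathbf 1=\sum_xt(x)=\sum_{y\in B}|B_y|^2=\sum_{j<K}q^jm_{K-j}^2=S(m_K),
\]
because each $y$ contributes $|B_y|$ to $t(x)$ for each of the $|B_y|$ vertices $x\in B_y$, and $m_K-m_j=q^jm_{K-j}$. So the bound is $|B|/(\mathbf 1^\top L_B^{-1}\mathbf 1)$, which is the bound for $\mu(B)$ obtained from the Rayleigh quotient of $L_B^{-1}$ at the vector $\mathbf 1$.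
\end{remark}

\begin{thebibliography}{1}
\bibitem{Kolokolnikov}
Theodore Kolokolnikov, \emph{Maximizing algebraic connectivity for certain families of graphs}, arXiv:1412.6147 (2014).
\end{thebibliography}

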